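\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Zeros of the coefficients of a $2$-adic Fredholm series\\ near the boundary of weight space}


\begin{abstract}
Let $P(w,t)=1+\sum_{i\ge1}a_i(w)t^i$ be the Fredholm series of $U_p$ on overconvergent cusp forms of tame level $\Gamma_0(N)$ over a fixed even component of $p$-adic weight space. Bergdall and Pollack asked whether the zeros of all the coefficients $a_i$ lie in one region $v_p(w)\ge r$ with $r>0$. For $p=2$, $N=1$ this holds with $r=3$. We show that it fails for $p=2$, $N=7$: for every large $M$ one of $a_{2^M},a_{2^M+1}$ has a zero with $0<v_2(w)\le 64/2^M$. The proof plays a functional equation at wildly ramified weights, which determines the valuations of $a_{2^M}$ and $a_{2^M+1}$ at points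 of two circles, against a congruence modulo $2$ that comes from the involution $(E,C)\mapsto(E/C,E[7]/C)$ of $X_0(7)$ in characteristic $2$.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $p$ be a prime and $N\ge1$ an integer prime to $p$. Fix a connected component of weight space $\mathrm{Hom}_{\rm cont}(\mathbb Z_p^\times,\mathbb C_p^\times)$ that consists of even characters, $\kappa(-1)=1$. It is the open disc $\{w\in\mathbb C_p: v_p(w)>0\}$ via $w(\kappa)=\kappa(\gamma)-1$, where $\gamma$ is a topological generator of $1+p\mathbb Z_p$ (of $1+4\mathbb Z_2$ if $p=2$). Let $S^\dagger_\kappa(N)$ be the space of overconvergent $p$-adic cusp forms of weight $\kappa$ and tame level $\Gamma_0(N)$, and let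
\[
P(w,t)=\det\bigl(1-tU_p\mid S_\kappa^\dagger(N)\bigr)=1+\sum_{i\ge1}a_i(w)t^i ,\qquad a_i\in\mathbb Z_p[[w]],
\]
be the Fredholm series of $U_p$ on the chosen component.

By the Weierstrass preparation theorem every nonzero $a\in\mathbb Z_p[[w]]$ factors uniquely as
\[
a=p^{\mu(a)}\cdot(\text{unit})\cdot(\text{distinguished polynomial of degree }\lambda(a)).
\]
So $a$ has finitely many zeros in the open disc. Suppose that $a$ has no zero with $0<v_p\le\rho$. Then every root of the distinguished polynomial has valuation $>\rho$ (the root $0$ has valuation $\infty$), and therefore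
\begin{equation}\label{eq:affine}
v_p(a(w))=\mu(a)+\lambda(a)\,v_p(w)\qquad(0<v_p(w)\le\rho).
\end{equation}
Each $a_i\not\equiv0$ thus has a thin annulus near the boundary $v_p(w)=0$ on which its valuation is an affine function of $v_p(w)$. If one annulus served for all $i$, then on it the whole Newton polygon of $P(w,\cdot)$, hence the list of slopes of $U_p$, would be determined by the points $(i,\mu(a_i)+\lambda(a_i)v_p(w))$ with $a_i\not\equiv0$ and would depend only on $v_p(w)$.

\begin{question}[Bergdall--Pollack \cite{BP}]\label{q}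
For fixed $p$, $N$ and a fixed even component, is there an $r>0$ such that for every $i\ge1$ with $a_i\not\equiv0$, every zero $w$ of $a_i$ in the open unit disc satisfies $v_p(w)\ge r$?
\end{question}

\subsection{The answer}
For $p=2$ the even characters are those of $\mathbb Z_2^\times/\{\pm1\}\cong1+4\mathbb Z_2$, so there is exactly one even component. For $N=1$ the answer is yes.

\begin{proposition}\label{prop:C}
For $p=2$, $N=1$, every zero of every $a_i$ satisfies $v_2(w)\ge3$.
\end{proposition}
\begin{proof}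
By Buzzard and Kilford \cite{BK}, for $0<v_2(w)<3$ the slopes of $U_2$ on $S^\dagger_\kappa(1)$ are $v_2(w),2v_2(w),3v_2(w),\dots$, each with multiplicity one. So every index $i$ is a vertex of the Newton polygon of $P(w,\cdot)$, and $v_2(a_i(w))=\frac{i(i+1)}2v_2(w)<\infty$. In particular $a_i(w)\ne0$.
\end{proof}

For $N=7$ the answer is no.

\begin{theorem}\label{thm:A}
Let $p=2$, $N=7$. There is no $r>0$ such that all zeros of all $a_i\not\equiv0$ satisfy $v_2(w)\ge r$.
\end{theorem}

\begin{theorem}\label{thm:B}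
Let $p=2$, $N=7$. For all sufficiently large $M$, at least one of $a_{2^M}$, $a_{2^M+1}$ is nonzero and has a zero $w$ with $0<v_2(w)\le 64/2^M$.
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. So the answer to Question~\ref{q} depends on $(p,N)$, and the uniform statement fails in general. We do not attempt to classify the pairs $(p,N)$.

\begin{remark}
We take $\gamma=5$ and let weight $k$ be the character $x^k$. Neither choice affects the conclusions. Another generator is $5^a$ with $a\in\mathbb Z_2^\times$, and $(1+w)^a-1=w(a+\binom a2w+\cdots)$ has the valuation of $w$. Calling $x^{k-2}$ the weight $k$ replaces $w$ by $25^{\pm1}(1+w)-1$, and since $v_2(25^{\pm1}-1)=3$ this preserves $v_2(w)$ where $v_2(w)<3$ and preserves the region $v_2(w)\ge3$.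
\end{remark}

\subsection{The mechanism}
From now on $p=2$, $N=7$, $v=v_2$ with $v(2)=1$, and $\Lambda=\mathbb Z_2[[w]]$. If a nonzero $a\in\Lambda$ has no zero with $0<v\le\rho$, then $v(a(w))$, plotted against $v(w)$, is a line on $(0,\rho]$ whose intercept at $v(w)=0$ is $\mu(a)$. An observed intercept that contradicts what is known about $a$ modulo $2$ therefore forces a zero. We use this for two functions at once.

\begin{lemma}[Two circles]\label{lem:two}
Let $a,b\in\Lambda$ be nonzero with $b\equiv\eta a\pmod{2\Lambda}$ for some $\eta\in\Lambda^\times$. Suppose there are $0<\rho_1<\rho_2$, real numbers $\alpha,\beta$ and $\mu>0$, and points $w_1,w_2$ with $v(w_i)=\rho_i$ and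
\[
v(b(w_i))=\beta\rho_i,\qquad v(a(w_i))=\mu+\alpha\rho_i\qquad(i=1,2).
\]
Then $a$ or $b$ has a zero $w$ with $0<v(w)\le\rho_2$.
\end{lemma}
\begin{proof}
Suppose not. By \eqref{eq:affine}, $\mu(b)+\lambda(b)\rho_i=\beta\rho_i$ and $\mu(a)+\lambda(a)\rho_i=\mu+\alpha\rho_i$ for $i=1,2$. Affine functions that agree at two points have equal constant terms, so $\mu(b)=0$ and $\mu(a)=\mu>0$. Thus $a\in2\Lambda$ but $b\notin2\Lambda$, which contradicts $b\equiv\eta a$.
\end{proof}

A toy case is $a=w^2+4$, $b=w^2$, $\eta=1$. On the circles $v(w)=\rho$ with $\rho>1$ one sees $v(a)=2$ and $v(b)=2\rho$, with intercepts $2$ and $0$. The lemma predicts a zero, and $a$ has two zeros with $v(w)=1$. Section~\ref{sec:first} finds the same picture in the coefficient $a_2$.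

We apply Lemma~\ref{lem:two} with $a=a_L$, $b=a_{L+1}$, $L=2^M$. Two things are needed.
\begin{itemize}
\item \emph{A congruence} $a_{2j+1}\equiv\eta a_{2j}\pmod{2\Lambda}$ (Section~\ref{sec:parity}). A trace formula makes $P$, modulo $2$, an Euler product over the ordinary points of $X_0(7)_{\mathbb F_2}$. An involution of the curve has exactly one ordinary fixed point, of degree $1$. Modulo $2$ all other points together contribute a series in $t^2$.
\item \emph{Valuations at points of two circles} (Sections~\ref{sec:igusa}--\ref{sec:cm}). At the weights $x^k\chi$ with $k$ and $\chi$ odd and $\chi$ of conductor $2^n$, the series $P$ is a polynomial $C_\chi$ of degree $d=(k-1)2^n-2$ times a series in $2^{k-1}t$, and Poincar\'e duality gives $C_\chi$ a functional equation. This yields the valuation of $a_{d+m}$ in terms of a function $c_m\in\Lambda$ that does not depend on $k$ and $\chi$. Two pairs $(k,n)$ with the same $d=L-2$ give two circles.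
\end{itemize}

\section{Conventions and inputs}\label{sec:inputs}

For $u\in\mathbb Z_2^\times$ (or modulo $\pm1$) we write
\[
\kappa(u)=(1+w)^{\log(\pm u)/\log5}\in\Lambda^\times,\qquad \pm u\in1+4\mathbb Z_2 .
\]
The value of this function at $w(\kappa)$ is the number $\kappa(u)$. For even $k$ we have $w(x^k)=5^k-1$. Since $\log(\pm u)/\log 5\in\mathbb Z_2$, we have $\kappa(u)\equiv1\pmod{(2,w)}$. Put $G=(\mathbb Z/7)^\times$; forms of tame level $\Gamma_0(7)$ are the $G$-invariants in tame level $\Gamma_1(7)$.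

\paragraph{Published facts on modular forms.}
\begin{itemize}
\item[(F1)] (Coleman; Buzzard \cite{Bu} for all $p$.) $a_i\in\Lambda$, and $P$ is analytic on (open disc)$\,\times\mathbb A^1$, entire in $t$. So $\sup_{v(w)\ge1}|a_i(w)|\to0$. Hence for each $j$ the $w^j$-coefficient of $a_i$ tends to $0$ as $i\to\infty$, i.e.\ $a_i\to0$ in the $(2,w)$-adic topology.
\item[(F2)] (Coleman; Kassaei \cite{Ka} for all $p$.) For even $k\ge4$, overconvergent forms of weight $k$ and tame level $\Gamma_1(7)$ in generalized $U_2$-eigenspaces of slope $<k-1$ are classical of level $\Gamma_1(7)\cap\Gamma_0(2)$.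
\item[(F3)] (Igusa; Katz--Mazur 12.4.3.) The Hasse invariant on $Y_1(7)_{\mathbb F_2}$ has simple zeros.
\item[(F4)] (Deligne \cite{De}.) Let $k\ge4$ be even, $H=R^1\pi_*\overline{\mathbb Q}_\ell$ for the universal curve over $Y_1(7)$, and $H^1_!$ the image of $H^1_c$ in $H^1$. The geometric Frobenius on $H^1_!(Y_1(7)_{\overline{\mathbb F}_2},\mathrm{Sym}^{k-2}H)^G$ has as eigenvalues, with multiplicity, the roots $\alpha_f,\beta_f$ of $X^2-a_2(f)X+2^{k-1}$, for $f$ in a $T_2$-eigenbasis of $S_k(\Gamma_0(7))$.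
\end{itemize}

\begin{lemma}\label{lem:classical}
For even $k\ge4$ the slope $<k-1$ parts of $S^\dagger_k(7)$ and of $S_k(\Gamma_0(14))$ are equal.
\end{lemma}
\begin{proof}
Classical cusp forms are overconvergent cusp forms. Conversely, let $f\in S^\dagger_k(7)$ lie in the slope $<k-1$ part. By (F2) and $G$-invariance, $f\in M_k(\Gamma_0(14))$. Write $f=f_0+f_1$ with $f_0$ cuspidal and $f_1$ Eisenstein. As $U_2$ preserves this decomposition, $f_0$ and $f_1$ lie in the slope $<k-1$ part too. The Eisenstein part of $M_k(\Gamma_0(14))$ has dimension $4$ and consists of the $2$-stabilizations $g(q)-2^{k-1}g(q^2)$ and $g(q)-g(q^2)$ of $g\in\mathrm{Eis}_k(\Gamma_0(7))$, a $2$-dimensional space on which $T_2=1+2^{k-1}$. Their $U_2$-eigenvalues are $1$ and $2^{k-1}$ respectively, so $f_1=g(q)-2^{k-1}g(q^2)$ for some $g$.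

The ordinary locus on which overconvergent forms live (level $\Gamma_0(2)$ at $2$ being given by the canonical subgroup) contains two cusps, one above each cusp of $X_0(7)$. There $g(q^2)$ is, suitably normalized, the pull-back of $g$ under division by the canonical subgroup $\mu_2$. This division amounts to $q\mapsto q^2$ on the Tate curves at both cusps, so $g(q^2)$ has the same constant terms as $g$. Hence the values of $f_1$ at the two cusps are $(1-2^{k-1})$ times those of $g$. They vanish, because $f$ and $f_0$ vanish there. An Eisenstein series of level $\Gamma_0(7)$ that vanishes at both cusps is cuspidal, hence $0$. So $g=0$ and $f=f_0$.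
\end{proof}

\paragraph{Sheaves on curves.}
Fix an odd prime $\ell$ and embeddings of $\overline{\mathbb Q}$ in $\overline{\mathbb Q}_\ell$ and in $\mathbb C_2$. We write $F$ for geometric Frobenius. Let $j:U\to X$ be a nonempty affine open subset of a smooth projective geometrically connected curve over $\mathbb F_2$, $\mathcal G$ a lisse $\overline{\mathbb Q}_\ell$-sheaf on $U$, and let a bar denote base change to $\overline{\mathbb F}_2$. We use the following standard facts.
\begin{itemize}
\item[(E1)] \emph{Trace formula}: $\sum_{x\in U(\mathbb F_{2^n})}\mathrm{Tr}(F_x\mid\mathcal G)=\sum_i(-1)^i\,\mathrm{Tr}(F^n\mid H^i_c(\bar U,\mathcal G))$, where $F_x$ is the geometric $2^n$-Frobenius at $x$; it holds for constructible sheaves too. Moreover, for lisse $\mathcal G$, $H^0_c=0$, while $H^0(\bar U,\mathcal G)$ and $H^2_c(\bar U,\mathcal G)$ vanish if $\mathcal G$ has no geometric invariants, respectively no geometric coinvariants.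
\item[(E2)] The stalk $(j_*\mathcal G)_s$ at $s\notin U$ is the space of inertia invariants. If $H^0(\bar U,\mathcal G)=0$, then $0\to j_!\mathcal G\to j_*\mathcal G\to\bigoplus_s(j_*\mathcal G)_s\to0$ gives
\[
0\to\bigoplus_{s}(j_*\mathcal G)_s\to H^1_c(\bar U,\mathcal G)\to H^1(\bar X,j_*\mathcal G)\to0 ,
\]
and $H^1(\bar X,j_*\mathcal G)\subset H^1(\bar U,\mathcal G)$ is the image $H^1_!$ of $H^1_c$. Here $s$ runs over the geometric points outside $U$.
\item[(E3)] \emph{Grothendieck--Ogg--Shafarevich}: $\chi_c(\bar U,\mathcal G)=\mathrm{rk}(\mathcal G)\,\chi_c(\bar U)-\sum_{s\notin U}\mathrm{sw}_s(\mathcal G)$, summed over geometric points.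
\item[(E4)] \emph{Poincar\'e duality}: $H^1(\bar X,j_*\mathcal G)$ and $H^1(\bar X,j_*(\mathcal G^\vee(1)))$ are in perfect $F$-equivariant duality.
\item[(E5)] Tame representations have Swan conductor $\mathrm{sw}=0$. A character that is nontrivial on inertia has Artin conductor $\mathrm{sw}+1$. If $\mathrm{sw}(\chi_1)\ne\mathrm{sw}(\chi_2)$, then $\mathrm{sw}(\chi_1\chi_2)=\max(\mathrm{sw}(\chi_1),\mathrm{sw}(\chi_2))$. Restriction to a tame extension of ramification index $e$ multiplies $\mathrm{sw}$ by $e$.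
\end{itemize}

\section{The curve $X_0(7)$ in characteristic $2$}\label{sec:curve}

Let $X=X_0(7)_{\mathbb F_2}=X_1(7)_{\mathbb F_2}/G$, a smooth projective curve of genus $0$, so $X\cong\mathbb P^1$. Let $Y=X\setminus\{\text{cusps}\}$. There are two cusps, both rational; their punctured formal neighborhoods $\operatorname{Spec}\mathbb F_2((q))$ carry the pairs $(\mathrm{Tate}(q),\mu_7)$ and $(\mathrm{Tate}(q^7),\langle q\rangle)$. Let $Y^{\rm ord}\subset Y$ be the ordinary locus. In characteristic $2$, ordinary means $j\ne0$, and then $\mathrm{Aut}(E)=\{\pm1\}$.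

\paragraph{Unit roots.}
Let $x\in Y^{\rm ord}(\mathbb F_{2^n})$. Then $j(x)\in\mathbb F_{2^n}$, so $x$ is represented over $\overline{\mathbb F}_2$ by a pair $(E,C)$ with $E$ defined over $\mathbb F_{2^n}$. As $x$ is fixed by the $2^n$-Frobenius, the conjugate of $C$ is the image of $C$ under an automorphism $\pm1$ of $E$, i.e.\ $C$ itself. So $C$ is rational, and the pair is unique up to quadratic twist. Let $u_{x,n}\in\mathbb Z_2^\times/\pm1$ be the unit root of the $2^n$-Frobenius of $E$. Conjugate points have the same $u_{x,n}$. For a closed point $z$ of degree $e_z$, let $u_z$ be the common value $u_{x,e_z}$ for $x$ over $z$. Then $u_{x,n}=u_z^{n/e_z}$ for $x$ over $z$ and $e_z\mid n$.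

\paragraph{The involution.}
Let $\iota:(E,C)\mapsto(E/C,E[7]/C)$. It is an involution of $X$ over $\mathbb F_2$, it swaps the cusps, and it preserves unit roots because $E\to E/C$ is an isogeny. An element of order $2$ in $PGL_2(\overline{\mathbb F}_2)$ is unipotent, so $\iota$ has exactly one geometric fixed point. To find it, take
\[
E_0:\ y^2+xy=x^3+1,\qquad E_0(\mathbb F_2)=\{\infty,(0,1),(1,0),(1,1)\}.
\]
The Frobenius $\pi$ has trace $2+1-4=-1$, so $\pi^2+\pi+2=0$, and $\nu=2\pi+1$ satisfies $\nu^2=4(\pi^2+\pi)+1=-7$. Let $C_0=\ker\nu$, of order $7$. Then $\nu$ induces $E_0/C_0\cong E_0$ and carries $E_0[7]/C_0$ to $\nu(E_0[7])$, which has order $7$ and is killed by $\nu$, hence equals $C_0$. So the point $x_0=(E_0,C_0)$ is the fixed point of $\iota$. It is rational and ordinary ($j=1$). For $f=X^2+X+2$ we have $f(5)=32$ and $f'(5)=11$, so its unit root satisfies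
\begin{equation}\label{eq:u0}
u_0\equiv5\pmod{32},\qquad u_0^2\equiv9\pmod{16}.
\end{equation}

\paragraph{Supersingular points.}
The only supersingular curve has $j=0$, and $\mathrm{Aut}(E)/\pm1\cong A_4$ acts on its $8$ subgroups of order $7$. An involution of $A_4$ lifts to an automorphism with square $-1$; as $-1$ is not a square in $\mathbb F_7$, it fixes no such subgroup. So stabilizers have order $1$ or $3$, orbits have size $12$ or $4$, and there are two orbits of size $4$: two geometric supersingular points, each with stabilizer of order $3$. A generator of the stabilizer of $C$ lifts to $\omega$ with $\omega^2+\omega+1=0$, and $\omega$ acts on $C$ by a scalar $a\in\mathbb F_7$ with $a^2+a+1=0$. So $a\ne\pm1$, and $\omega$ permutes transitively the three pairs $\pm Q$ of generators of $C$. Hence: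
\begin{equation}\label{eq:ram}
\begin{gathered}
\text{the degree $3$ map $Y_1(7)\to Y$ is totally and tamely ramified,}\\
\text{of index $3$, at both supersingular points.}
\end{gathered}
\end{equation}
Over $Y^{\rm ord}$, where automorphisms are $\pm1$, the group $G/\pm1$ acts freely.

\paragraph{Counting.}
The three points of $X(\mathbb F_2)$ are the two cusps and $x_0$, so the supersingular points form one closed point of degree $2$. Hence
\begin{equation}\label{eq:count}
\#Y^{\rm ord}(\mathbb F_{2^n})=2^n-1-(1+(-1)^n).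
\end{equation}
Removing from the zeta function $\frac1{(1-t)(1-2t)}$ of $X$ the factors of the cusps and of the supersingular point, and then multiplying by $(1-t)^{-2}$, we get
\begin{equation}\label{eq:zeta}
(1-t)^{-2}\prod_{z\in|Y^{\rm ord}|}(1-t^{e_z})^{-1}=\frac{1-t^2}{(1-t)(1-2t)}=\frac{1+t}{1-2t}.
\end{equation}

\section{The trace formula}\label{sec:trace}

Define $T_n\in\Lambda$ by $-tP'/P=\sum_{n\ge1}T_nt^n$ (derivative in $t$), so $T_n=\mathrm{Tr}(U_2^n)$ and $P=\exp(-\sum T_nt^n/n)$. The plan is to compute $T_n$ at classical weights by the $\ell$-adic trace formula and interpolate. As the weight grows, the supersingular points and the $2$-new forms become $2$-adically invisible.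

\begin{proposition}\label{prop:trace}
In $\Lambda$ we have
\[
T_n(\kappa)=-2-\sum_{x\in Y^{\rm ord}(\mathbb F_{2^n})}\frac{\kappa(u_{x,n})}{u_{x,n}^2-2^n}\,.
\]
\end{proposition}
\begin{proof}
Let $\Delta_n\in\Lambda$ be the difference of the two sides, and let $k\ge4$ be even.

\emph{Classical forms.} By Lemma~\ref{lem:classical}, $T_n(x^k)$ and $\mathrm{Tr}(U_2^n\mid S_k(\Gamma_0(14)))$ differ by sums of $n$-th powers of numbers of valuation $\ge k-1$. The $2$-new eigenvalues are $\pm2^{k/2-1}$. On the span of $f(q)$ and $f(q^2)$, for a $T_2$-eigenform $f$ of level $7$, $U_2$ has eigenvalues $\alpha_f,\beta_f$. So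
\[
T_n(x^k)\equiv\sum_f(\alpha_f^n+\beta_f^n)\pmod{2^{k/2-1}} .
\]

\emph{Cohomology.} Let $q:Y_1(7)\to Y$ and $\mathcal F_k=(q_*\mathrm{Sym}^{k-2}H)^G$; here $-1\in G$ acts through the automorphism $-1$ of $E$, i.e.\ by $(-1)^{k-2}=1$. Since $q$ is finite, $H^i_c(\bar Y,\mathcal F_k)=H^i_c(Y_1(7)_{\overline{\mathbb F}_2},\mathrm{Sym}^{k-2}H)^G$. As $k>2$, the geometric monodromy acts on $\mathrm{Sym}^{k-2}H$ irreducibly and nontrivially, so $H^0$, $H^0_c$, $H^2_c$ vanish. By (E2) on $Y_1(7)$, taking $G$-invariants, the kernel of $H^1_c\to H^1_!$ is the sum over the two cusps of $X$ of the inertia invariants of $\mathcal F_k$. At a cusp the Tate curve gives $0\to\overline{\mathbb Q}_\ell\to H\to\overline{\mathbb Q}_\ell(-1)\to0$ with nontrivial unipotent tame inertia. So the invariants in $\mathrm{Sym}^{k-2}H$ are the line $\mathrm{Sym}^{k-2}(\overline{\mathbb Q}_\ell)$, on which $F=1$. With (F4), (E1) gives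
\[
\sum_f(\alpha_f^n+\beta_f^n)=-2-\sum_{x\in Y(\mathbb F_{2^n})}\mathrm{Tr}(F_x\mid\mathcal F_k).
\]

\emph{Ordinary points.} For ordinary $x$, with $u=u_{x,n}$ and $\bar u=2^n/u$, the trace is
\[
\frac{u^{k-1}-\bar u^{k-1}}{u-\bar u}=\frac{u^k-2^{n(k-1)}u^{2-k}}{u^2-2^n}\equiv\frac{u^k}{u^2-2^n}\pmod{2^{n(k-1)}} .
\]

\emph{Supersingular points.} The stalk at $x$ lies in $\bigoplus_{y\mid x}\mathrm{Sym}^{k-2}H_y$. Some power $F^{nm}$ fixes all the points $y$ and has on $\mathrm{Sym}^{k-2}H_y$ only eigenvalues of $2$-adic valuation $nm(k-2)/2$. So all eigenvalues of $F_x$ on the stalk have valuation $n(k-2)/2\ge k/2-1$.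

\emph{Interpolation.} Hence $v(\Delta_n(x^k))\ge k/2-1$ for even $k\ge4$. For any even $k_0$, let $k=k_0+2^M$ with $M\to\infty$. Then $5^k\to5^{k_0}$, so $\Delta_n(x^{k_0})=\lim\Delta_n(x^k)=0$. Thus $\Delta_n$ has infinitely many zeros $5^{k_0}-1$, and $\Delta_n=0$.
\end{proof}

\begin{corollary}\label{cor:euler}
In $\Lambda[[t]]$ we have
\[
P(\kappa,t)=(1-t)^{-2}\prod_{j\ge0}\ \prod_{z\in|Y^{\rm ord}|}\bigl(1-\kappa(u_z)u_z^{-2-2j}2^{je_z}t^{e_z}\bigr)^{-1}.
\]
\end{corollary}
\begin{proof}
Expand $\frac{\kappa(u)}{u^2-2^n}=\sum_{j\ge0}\kappa(u)u^{-2-2j}2^{nj}$ in Proposition~\ref{prop:trace} and exponentiate. The term $-2$ gives $(1-t)^{-2}$. A closed point $z$ of degree $e$ contributes only for $n=em$, through $e$ points with $u_{x,n}=u_z^m$. For given $j$ it contributes to $\log P$ the sum $\sum_m\frac{e}{em}(\kappa(u_z)u_z^{-2-2j}2^{je}t^e)^m$, which is minus the logarithm of $1-\kappa(u_z)u_z^{-2-2j}2^{je}t^e$.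
\end{proof}

\section{The first two coefficients by hand}\label{sec:first}

This section illustrates the mechanism; the proofs of the theorems do not use it. By \eqref{eq:count}, $Y^{\rm ord}(\mathbb F_2)=Y^{\rm ord}(\mathbb F_4)=\{x_0\}$, so $a_1$ and $a_2$ involve the point $x_0$ alone. Put
\[
\eta=\kappa(u_0)=(1+w)^c,\quad c=\tfrac{\log u_0}{\log5},\qquad D_-=u_0^2-2,\quad D_+=u_0^2+2 .
\]
Since $u_0\in1+4\mathbb Z_2$ and $u_0\notin1+8\mathbb Z_2$, $c$ is a unit. Proposition~\ref{prop:trace} gives $T_1=-2-\eta/D_-$ and $T_2=-2-\eta^2/(D_-D_+)$. Hence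
\[
a_1=-T_1=2+\frac{\eta}{D_-},\qquad
a_2=\frac{T_1^2-T_2}2=3+\frac{2\eta}{D_-}+\frac{u_0^2}{D_-^2D_+}\,\eta^2,
\]
because $\frac1{D_-^2}+\frac1{D_-D_+}=\frac{D_-+D_+}{D_-^2D_+}=\frac{2u_0^2}{D_-^2D_+}$.

The coefficient $a_1\equiv\eta\pmod 2$ is a unit and has no zero. For $a_2$ we read off the first three coefficients in $w$, using \eqref{eq:u0}.
\begin{itemize}
\item \emph{Constant term:} modulo $8$, $u_0^2\equiv1$, $D_-\equiv7$, $D_+\equiv3$, so $a_2(0)\equiv3+6+3\equiv4$; its valuation is $2$.
\item \emph{Coefficient of $w$:} it is $2c\,\frac{D_-D_++u_0^2}{D_-^2D_+}$, and $D_-D_++u_0^2=u_0^4+u_0^2-4\equiv-2\pmod8$; its valuation is $2$.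
\item \emph{Coefficient of $w^2$:} it is $\frac2{D_-}\binom c2+\frac{u_0^2}{D_-^2D_+}c(2c-1)$, a unit.
\end{itemize}
So $\mu(a_2)=0$ and $\lambda(a_2)=2$, and by the Newton polygon \emph{$a_2$ has exactly two zeros, both with $v(w)=1$}. For $v(w)>1$ one has $v(a_2(w))=2$, a line with intercept $2$, whereas $\mu(a_2)=0$ because $a_2\equiv1+\eta^2\not\equiv0\pmod2$. The break between the two regimes is at the zeros.

For a general even index $L$ we shall not know $a_L$ modulo $2$. We shall instead see a line of intercept $0$ for its neighbor $a_{L+1}$ and use a congruence between the two.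

\section{The parity congruence}\label{sec:parity}

\begin{proposition}\label{prop:parity}
Let $\eta=\kappa(u_0)\in\Lambda^\times$. There is a series $A(\kappa,T)$ in $T$ with coefficients in $\Lambda/2$ such that
\begin{equation}\label{eq:parity}
P(\kappa,t)\equiv A(\kappa,t^2)(1+\eta t)\pmod{2\Lambda},\quad\text{i.e.}\quad a_{2j+1}\equiv\eta\,a_{2j}\pmod{2\Lambda}\ \text{ for all }j\ge0
\end{equation}
(with $a_0=1$). Moreover
\begin{equation}\label{eq:residual}
P\equiv1+t\pmod{(2,w)} .
\end{equation}
\end{proposition}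
\begin{proof}
Modulo $2$ only the factors $j=0$ of Corollary~\ref{cor:euler} remain, and $u_z^{-2}\equiv1$, so
\[
P\equiv(1-t)^{-2}\prod_z(1-\kappa(u_z)t^{e_z})^{-1}\pmod2 .
\]
Here $(1-t)^{-2}\equiv(1-t^2)^{-1}$. Let $\iota$ act on closed points.
\begin{itemize}
\item An orbit $\{z,\iota z\}$ with $\iota z\ne z$: as $e_{\iota z}=e_z$ and $u_{\iota z}=u_z$, it contributes a square, which modulo $2$ is the series $(1-\kappa(u_z)^2t^{2e_z})^{-1}$ in $t^2$.
\item $\iota z=z$, but $\iota$ fixes no geometric point over $z$: on the $e_z$ geometric points, $\iota$ commutes with Frobenius, which permutes them in one cycle. So $\iota$ acts as a power of Frobenius of order $2$. Hence $e_z$ is even, and the factor of $z$ is a series in $t^2$.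
\item $\iota$ fixes a geometric point over $z$: then $z=x_0$, which has degree $1$ and contributes $(1-\eta t)^{-1}=(1+\eta t)(1-\eta^2t^2)^{-1}$.
\end{itemize}
This proves \eqref{eq:parity}. For \eqref{eq:residual}, $\kappa(u_z)\equiv1\pmod{(2,w)}$, so \eqref{eq:zeta} gives $P\equiv(1+t)/(1-2t)\equiv1+t$.
\end{proof}

The prime $2$ enters twice: squares modulo $2$ are series in $t^2$, and an involution of $\mathbb P^1$ in characteristic $2$ has a single fixed point. The congruence links $2j$ with $2j+1$, not $2j-1$ with $2j$: by Section~\ref{sec:first}, $a_1$ is a unit, while $a_2\equiv1+\eta^2$ is not.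

\section{Ramification of the Igusa character}\label{sec:igusa}

At the weights $x^k\chi$ the relevant sheaf on $Y^{\rm ord}$ is twisted by $\chi$ of a unit-root character. The dimension of its cohomology depends on the wild ramification at the supersingular points, which we compute first. The idea is to write down explicitly the tower of fields cut out by the character, read off its discriminants, and pass to individual characters by the conductor--discriminant formula.

Let $\psi:\pi_1(Y_1(7)^{\rm ord})\to\mathbb Z_2^\times$ be the action on the \'etale quotient of $E[2^\infty]$. Let $R=\overline{\mathbb F}_2[[x]]$ be the completed local ring of $Y_1(7)_{\overline{\mathbb F}_2}$ at a supersingular point, $K=\mathrm{Frac}\,R$, and $I'=\mathrm{Gal}(K^{\rm sep}/K)$.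

\begin{lemma}\label{lem:swan}
The restriction $\psi|_{I'}$ is surjective. If $\chi$ is an odd character of $\mathbb Z_2^\times$ of conductor $2^n$, $n\ge3$, then $\mathrm{sw}(\chi\circ\psi|_{I'})=3(2^{n-1}-1)$.
\end{lemma}
\begin{proof}
\emph{Verschiebung.} Let $\widehat E$ be the formal group of the universal curve over $R$ and $V:\widehat E^{(2)}\to\widehat E$ Verschiebung, a power series $V(Y)=hY+\cdots$ with $h$ the Hasse invariant. By (F3), $v_K(h)=1$. Modulo $x$ the series $[2]=V\circ F$ has order $4$ and $F(Y)=Y^2$, so $V(Y)\equiv(\text{unit})\,Y^2+\cdots$: $V$ has Weierstrass degree $2$. Let $\omega=g(Y)\,dY$, $g(0)=1$, be the invariant differential. Then $V^*\omega$ is invariant on $\widehat E^{(2)}$, so $V^*\omega=h\,\omega^{(2)}$, i.e.\ $g(V(Y))V'(Y)=h\,g^{(2)}(Y)$. Hence $V'(Y)=h\cdot(\text{unit of }R[[Y]])$. The Frobenius twist $V_i=V^{(2^i)}:\widehat E^{(2^{i+1})}\to\widehat E^{(2^i)}$ also has Weierstrass degree $2$, and $V_i'=h^{2^i}\cdot(\text{unit})$.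

\emph{A tower.} The series $V_0(Y)/Y$ has Weierstrass degree $1$ and constant term $h$. So $V_0$ has a unique nonzero root $y_1$ in the maximal ideal of $R$, and $y_1$ is a uniformizer. Put $K_1=K$. For $n\ge2$ let inductively $y_n$ be a root in the maximal ideal of $V_{n-1}(Y)-y_{n-1}$, and $K_n=K_{n-1}(y_n)$. The distinguished polynomial of $V_{n-1}(Y)-y_{n-1}$ over $\mathcal O_{K_{n-1}}$ has degree $2$, and its constant term is a unit times the uniformizer $y_{n-1}$; so it is Eisenstein. Thus $K_n/K_{n-1}$ is totally ramified of degree $2$, $y_n$ is a uniformizer of $K_n$, and $v_{K_n}(h)=2^{n-1}$. The derivative of the distinguished polynomial at $y_n$ is a unit times $V_{n-1}'(y_n)$, so the different exponent of $K_n/K_{n-1}$ is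
\[
v_{K_n}(V_{n-1}'(y_n))=2^{n-1}\cdot2^{n-1}=4^{n-1}.
\]
In particular $K_n/K$ is separable, of degree $2^{n-1}$. Since $y_{n-1}=V_{n-1}(y_n)$, we have $K_n=K(y_n)$.

\emph{The tower is cut out by $\psi$.} Over $K$ the map $F^n:E[2^n]\to\ker(V^n:E^{(2^n)}\to E)$ is surjective with connected kernel. It identifies the \'etale quotient of $E[2^n]$ with $\ker V^n$, which over $K$ is \'etale and cyclic of order $2^n$. As $V^n=V_0V_1\cdots V_{n-1}$, the point $y_n$ lies in $\ker V^n$. The index-$2$ subgroup of $\ker V^n$ is $\ker(V_1\cdots V_{n-1})$, and $V_1\cdots V_{n-1}$ sends $y_n$ to $y_1\ne0$; so $y_n$ is a generator. Hence $K_n$ is the fixed field of $\ker(\psi|_{I'}\bmod2^n)$. Since $[K_n:K]=2^{n-1}=\#(\mathbb Z/2^n)^\times$, $\psi|_{I'}$ is surjective modulo every $2^n$. Its image is closed, so it is surjective.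

\emph{Average conductor.} Let $\delta_n=v_K(\mathrm{disc}(K_n/K))$. Then $\delta_1=0$ and $\delta_n=2\delta_{n-1}+4^{n-1}$, so $\delta_n=2^{2n-1}-2^n$. By the conductor--discriminant formula $\delta_n$ is the sum of the Artin conductors of $\chi\circ\psi|_{I'}$ over the characters $\chi$ of $(\mathbb Z/2^n)^\times$. So the $2^{n-2}$ primitive characters modulo $2^n$ ($n\ge2$) have average Artin conductor
\[
\frac{\delta_n-\delta_{n-1}}{2^{n-2}}=\frac{3\cdot2^{2n-3}-2^{n-1}}{2^{n-2}}=3\cdot2^{n-1}-2
\]
and average Swan conductor $3(2^{n-1}-1)$. For $n=2$ this says that the character $\chi_4$ of conductor $4$ has $\mathrm{sw}(\chi_4\circ\psi|_{I'})=3$.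

\emph{Odd and even characters.} Let $n\ge3$. A primitive character modulo $2^n$ is given by $\chi(-1)=\pm1$ and a primitive $2^{n-2}$-th root of unity $\chi(5)$. So the even ones are Galois conjugate, as are the odd ones, and the two classes have equal size. Conjugate characters have equal Swan conductors; let $e,o$ be those of the even and the odd class, of average $3(2^{n-1}-1)\ge9$. The character $\chi_4$ is the quotient of the odd by the even character with the same $\chi(5)$. If $e\ne o$, then $3=\mathrm{sw}(\chi_4\circ\psi|_{I'})=\max(e,o)\ge9$ by (E5), a contradiction. So $e=o=3(2^{n-1}-1)$.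
\end{proof}

\section{The functional equation}\label{sec:fe}

Let $k\ge3$ be odd and $\chi$ an odd character of conductor $2^n$, $n\ge3$. Then $x^k\chi$ is even, and $w(x^k\chi)=5^k\chi(5)-1=(5^k-1)\chi(5)+(\chi(5)-1)$, where $\chi(5)$ is a primitive $2^{n-2}$-th root of unity. Since $v(5^k-1)=2$ and $v(\chi(5)-1)=2^{3-n}\le1$,
\begin{equation}\label{eq:vn}
v(w(x^k\chi))=v_n:=2^{3-n}\quad\text{for all such $k$ and $\chi$.}
\end{equation}

\begin{proposition}\label{prop:fe}
Put $d=(k-1)2^n-2$ and $s=2^{k-1}t$. For each odd character $\chi$ of conductor $2^n$ there is a polynomial $C_\chi=C_{k,\chi}$ of degree $d$ with constant term $1$ such that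
\begin{enumerate}
\item[(1)] $P(x^k\chi,t)=C_\chi(t)\,(1-s)^2\,P(x^{2-k}\chi,s)$;
\item[(2)] $C_\chi(t)=\Theta\,t^d\,C_{\chi^{-1}}(s^{-1})$ with $v(\Theta)=d(k-1)/2$.
\end{enumerate}
\end{proposition}
\begin{proof}
\emph{The sheaf.} Let $\mathcal L_\chi=(\chi\circ\psi)^{-1}$ on $Y_1(7)^{\rm ord}$. Arithmetic Frobenius acts on the \'etale part of $T_2E$ by the unit root $u$, so geometric Frobenius acts on $\mathcal L_\chi$ by $\chi(u)$. The sheaf $\mathrm{Sym}^{k-2}H\otimes\mathcal L_\chi$ is $G$-equivariant, since $a\in G$ carries $(E,Q)$ to $(E,aQ)$ with the same $E$. The element $-1\in G$ acts trivially on the curve and by $(-1)^{k-2}\chi(-1)=1$ on the sheaf; here we use that $k$ and $\chi$ are both odd. As $G/\pm1$ acts freely on $Y_1(7)^{\rm ord}$, the sheaf descends to a lisse sheaf $\mathcal G_\chi$ of rank $k-1$ on $Y^{\rm ord}$. Its pull-back along a pair $(E,C)$ is $\mathrm{Sym}^{k-2}H_E\otimes\mathcal L_{\chi,E}$. For $x\in Y^{\rm ord}(\mathbb F_{2^m})$, $u=u_{x,m}$, $\bar u=2^m/u$,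
\[
\mathrm{Tr}(F_x\mid\mathcal G_\chi)=\chi(u)\,\frac{u^{k-1}-\bar u^{k-1}}{u-\bar u},
\]
independently of the sign of $u$. Let $j:Y^{\rm ord}\to X$.

\emph{Cusps.} Pull back along the Tate pairs of Section~\ref{sec:curve}. The \'etale quotient of the $2$-divisible group of the Tate curve is constant, so $\mathcal L_\chi$ becomes trivial. Inertia is tame and acts through one unipotent Jordan block. So at a cusp $s$ the stalk $(j_*\mathcal G_\chi)_s$ is a line with $F=1$, and the Swan conductor is $0$.

\emph{Supersingular points.} On $Y_1(7)$ the sheaf $H$ is unramified there, so $I'$ acts by $k-1$ copies of $(\chi\circ\psi|_{I'})^{-1}$, which is nontrivial by Lemma~\ref{lem:swan}. Hence $j_*\mathcal G_\chi$ has zero stalk there, and $\mathcal G_\chi$ has neither geometric invariants nor geometric coinvariants. So $H^0(\bar Y^{\rm ord},\mathcal G_\chi)=H^0_c=H^2_c=0$. By \eqref{eq:ram}, (E5) and Lemma~\ref{lem:swan}, the Swan conductor of $\mathcal G_\chi$ at each of the two supersingular points of $X$ is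 $(k-1)\cdot\frac13\cdot3(2^{n-1}-1)=(k-1)(2^{n-1}-1)$.

\emph{Degree.} Since $\chi_c(\mathbb P^1\setminus4\text{ points})=-2$, (E3) gives
\[
\dim H^1_c(\bar Y^{\rm ord},\mathcal G_\chi)=2(k-1)+2(k-1)(2^{n-1}-1)=(k-1)2^n .
\]
Put $C_\chi(t)=\det(1-tF\mid H^1(\bar X,j_*\mathcal G_\chi))=\prod_i(1-\theta_it)$. By (E2) the passage from $H^1_c$ to $H^1(\bar X,j_*\mathcal G_\chi)$ removes the two cuspidal lines with $F=1$. So $\deg C_\chi=(k-1)2^n-2=d$, and (E1) gives
\begin{equation}\label{eq:powersums}
\sum_i\theta_i^m=-2-\sum_{x\in Y^{\rm ord}(\mathbb F_{2^m})}\chi(u)\,\frac{u^{k-1}-\bar u^{k-1}}{u-\bar u}\qquad(m\ge1).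
\end{equation}
For each choice of sign of $u$ the fraction is an integer, being a polynomial in the trace of Frobenius $u+\bar u$ and $u\bar u=2^m$. So $C_\chi\in\mathbb Q(\chi)[t]$, and we may read it $2$-adically.

\emph{Proof of (1).} Since $\frac{u^{k-1}-\bar u^{k-1}}{u-\bar u}=\frac{u^k-2^{m(k-1)}u^{2-k}}{u^2-2^m}$, Proposition~\ref{prop:trace} at $x^k\chi$ and at $x^{2-k}\chi$ turns \eqref{eq:powersums} into
\[
T_m(x^k\chi)=\sum_i\theta_i^m+2\cdot2^{m(k-1)}+2^{m(k-1)}\,T_m(x^{2-k}\chi)\qquad(m\ge1).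
\]
Applying $\exp(-\sum_m(\cdot)\,t^m/m)$ gives (1).

\emph{Proof of (2).} The pairing $H\otimes H\to\overline{\mathbb Q}_\ell(-1)$ gives $H^\vee\cong H(1)$ and $\mathcal G_\chi^\vee\cong\mathcal G_{\chi^{-1}}(k-2)$. By (E4) the spaces $H^1(\bar X,j_*\mathcal G_\chi)$ and $H^1(\bar X,j_*\mathcal G_{\chi^{-1}})(k-1)$ are dual, so the eigenvalues for $\chi^{-1}$ are $\tilde\theta_i=2^{k-1}/\theta_i$. Now $1-\theta_it=-\theta_it\,(1-\theta_i^{-1}t^{-1})=-\theta_it\,(1-\tilde\theta_is^{-1})$, so $C_\chi(t)=\Theta\,t^dC_{\chi^{-1}}(s^{-1})$ with $\Theta=\prod_i(-\theta_i)\in\mathbb Q(\chi)$.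

By \eqref{eq:powersums} the automorphism of $\mathbb Q(\chi)$ that inverts roots of unity carries the power sums for $\chi$ to those for $\chi^{-1}$, hence $\prod\theta_i$ to $\prod\tilde\theta_i$. It preserves $v$ because $2$ is totally ramified in $\mathbb Q(\chi)$. As $v(\prod\theta_i)+v(\prod\tilde\theta_i)=d(k-1)$, both valuations equal $d(k-1)/2$.
\end{proof}

\section{The coefficients just beyond the polynomial part}\label{sec:cm}

The two parts of Proposition~\ref{prop:fe} express $a_{d+m}(x^k\chi)$ through $C_{\chi^{-1}}(s^{-1})$ and $P(x^{2-k}\chi,s)$. By part (1) for $\chi^{-1}$, $C_{\chi^{-1}}$ agrees with $P(x^k\chi^{-1},\cdot)$ modulo $2^{k-1}$. After this replacement only the family $P$ itself is left, at the weights $\kappa=x^k\chi^{-1}$ and $x^{2-k}\chi=x^2\kappa^{-1}$. This suggests the following functions.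

For a weight $\kappa$ put $\kappa^\circ=x^2\kappa^{-1}$, i.e.\ $w^\circ=25(1+w)^{-1}-1\in(2,w)$; the substitution $w\mapsto w^\circ$ is a continuous automorphism of $\Lambda$. For $m\in\mathbb Z$ let
\[
c_m(\kappa)=[s^m]\ (1-s)^2\,P(\kappa^\circ,s)\,P(\kappa,s^{-1})\ \in\Lambda .
\]
By (F1) the coefficients of $P$ tend to $0$ $(2,w)$-adically. So the product is taken in the ring of two-sided series in $s$ whose coefficients tend to $0$ in both directions, and reduction modulo $2$ and evaluation at points of the open disc are compatible with it.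

\begin{lemma}\label{lem:cm}
Let $k,\chi,d$ be as in Proposition~\ref{prop:fe} and $m\ge0$. If $v(c_m(x^k\chi^{-1}))<k-1$, then
\[
v\bigl(a_{d+m}(x^k\chi)\bigr)=(k-1)\Bigl(\frac d2+m\Bigr)+v\bigl(c_m(x^k\chi^{-1})\bigr).
\]
\end{lemma}
\begin{proof}
By Proposition~\ref{prop:fe}, $P(x^k\chi,t)=\Theta\,t^d\cdot C_{\chi^{-1}}(s^{-1})(1-s)^2P(x^{2-k}\chi,s)$ with $s=2^{k-1}t$, so
\[
a_{d+m}(x^k\chi)=\Theta\,2^{(k-1)m}\cdot[s^m]\bigl\{C_{\chi^{-1}}(s^{-1})(1-s)^2P(x^{2-k}\chi,s)\bigr\}.
\]
By part (1) for $\chi^{-1}$, $P(x^k\chi^{-1},t)=C_{\chi^{-1}}(t)B(t)$, where $B(t)=(1-s)^2P(x^{2-k}\chi^{-1},s)$ is integral as a series in $t$ and $\equiv1\pmod{2^{k-1}}$. So $C_{\chi^{-1}}$ is integral and congruent to $P(x^k\chi^{-1},\cdot)$ modulo $2^{k-1}$. Since $(x^k\chi^{-1})^\circ=x^{2-k}\chi$ and the other factors are integral, $[s^m]\{\cdots\}\equiv c_m(x^k\chi^{-1})\pmod{2^{k-1}}$. If $v(c_m(x^k\chi^{-1}))<k-1$, both sides of this congruence have the same valuation, and $v(\Theta)=d(k-1)/2$ gives the claim.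
\end{proof}

We use $m=2$ and $m=3$, which reach the indices $d+2=(k-1)2^n$ and $d+3$.

\begin{lemma}\label{lem:c23}
\begin{enumerate}
\item[(a)] $c_3\in\Lambda^\times$.
\item[(b)] $c_2\in2\Lambda$.
\item[(c)] $c_2(x^0)\equiv8\pmod{16}$.
\end{enumerate}
Hence $c_2\ne0$ and $1\le\mu(c_2)\le3$.
\end{lemma}
\begin{proof}
(a) By \eqref{eq:residual} and $w^\circ\in(2,w)$, modulo $(2,w)$ the series is
\[
(1+s^2)(1+s)(1+s^{-1})\equiv(1+s^2)(s+s^{-1})\equiv s^{-1}+s^3 .
\]

(b) We have $\kappa^\circ(u_0)=u_0^2\kappa(u_0)^{-1}\equiv\eta^{-1}\pmod2$. By \eqref{eq:parity}, modulo $2$ the series is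
\[
(1+s^2)\,A(\kappa^\circ,s^2)\,A(\kappa,s^{-2})\cdot(1+\eta^{-1}s)(1+\eta s^{-1}),
\]
and $(1+\eta^{-1}s)(1+\eta s^{-1})\equiv\eta^{-1}s+\eta s^{-1}$. So only odd powers of $s$ occur.

(c) For $\kappa=x^0$ we have $\kappa^\circ=x^2$. By Proposition~\ref{prop:trace} and \eqref{eq:count},
\[
T_n(x^2)-2^nT_n(x^0)=-2+2^{n+1}-\#Y^{\rm ord}(\mathbb F_{2^n})=2^n+(-1)^n ,
\]
because each $x$ contributes $-\frac{u^2-2^n}{u^2-2^n}=-1$. Hence
\[
P(x^2,t)=(1+t)(1-2t)\,P(x^0,2t).
\]
Write $P(x^0,t)=\sum b_it^i$ and, in this proof only, $P(x^2,t)=\sum a_it^i$; the $b_i$ are values at $w=0$ and the $a_i$ are values at $w=24$. So $a_i\equiv b_i\pmod8$, and by \eqref{eq:residual} $b_1$ is odd and $b_i$ is even for $i\ge2$.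

\emph{Modulo $8$.} Since $4b_2\equiv0$, $P(x^2,t)\equiv(1-t-2t^2)(1+2b_1t)$. Comparing coefficients of $t$, $b_1\equiv a_1\equiv2b_1-1$, so $b_1\equiv1$. Then
\[
(b_i)_{i\ge0}\equiv(1,1,-4,-4,0,0,\dots)\pmod8 .
\]

\emph{Modulo $16$.} Now $2b_1\equiv2$, $4b_2\equiv0$, $8b_3\equiv0$, so $P(x^0,2t)\equiv1+2t$, and $(1-t-2t^2)(1+2t)=1+t-4t^2-4t^3$. So
\[
(a_i)_{i\ge0}\equiv(1,1,-4,-4,0,0,\dots)\pmod{16}.
\]
As $Y^{\rm ord}(\mathbb F_2)=\{x_0\}$, we have $b_1=-T_1(x^0)=2+\frac1{u_0^2-2}$. Here $u_0^2-2\equiv7$ by \eqref{eq:u0}, and $7^{-1}\equiv7$, so $b_1\equiv9\pmod{16}$.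

\emph{Conclusion.} Let $g_m=\sum_ja_{j+m}b_j$. Modulo $16$ the terms $a_2b_2$, $a_3b_3$, $a_3b_2$ vanish, being products of two multiples of $4$, and so do all terms with $a_i$, $i\ge4$. Hence
\begin{align*}
g_0&\equiv a_0b_0+a_1b_1\equiv1+9=10,\\
g_1&\equiv a_1b_0+a_2b_1\equiv1-36\equiv13,\\
g_2&\equiv a_2b_0+a_3b_1\equiv-4-36\equiv8,
\end{align*}
and $c_2(x^0)=g_2-2g_1+g_0\equiv8-26+10\equiv8\pmod{16}$.

By (c) the constant term of $c_2$ has valuation $3$, so $c_2\ne0$ and $\mu(c_2)\le3$; by (b), $\mu(c_2)\ge1$.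
\end{proof}

\section{Proof of the theorems}

For fixed $L=(k-1)2^n$ we have $d=L-2$. By \eqref{eq:vn} the factor $k-1=L/2^n=\frac L8v_n$ in Lemma~\ref{lem:cm} is proportional to $v_n$. So the main term of $v(a_{d+m})$ is a line through the origin, and the intercept comes from $c_m$ alone: $0$ for $m=3$, positive for $m=2$. This is the situation of Lemma~\ref{lem:two}. We need two values of $k$ with $k-1$ a power of $2$ and $k-1>v(c_2)$. Near the boundary we know only that $v(c_2)<4$, so we avoid $k=3$ and take $k=5$ and $k=9$.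

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}]
Let $\mu_c=\mu(c_2)\in\{1,2,3\}$ and $\lambda_c=\lambda(c_2)$. Let $L=2^M$ with $M\ge6$ so large that $c_2$ has no zero with $0<v\le64/L$ and $3+\lambda_c\cdot64/L<4$. Consider
\begin{itemize}
\item $k=5$, $n=M-2$: $k-1=4$, $d=4\cdot2^n-2=L-2$, $v_n=32/L$;
\item $k=9$, $n=M-3$: $k-1=8$, $d=8\cdot2^n-2=L-2$, $v_n=64/L$.
\end{itemize}
In both cases $n\ge3$, $k$ is odd and $k-1=\frac L8v_n$. Choose any odd $\chi$ of conductor $2^n$. Both $x^k\chi$ and $x^k\chi^{-1}$ have $v(w)=v_n$. By Lemma~\ref{lem:c23}(a), $v(c_3(x^k\chi^{-1}))=0<k-1$, and by \eqref{eq:affine} for $c_2$, $v(c_2(x^k\chi^{-1}))=\mu_c+\lambda_cv_n<4\le k-1$. So Lemma~\ref{lem:cm} with $m=3$ and $m=2$ gives, at $w=w(x^k\chi)$,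
\[
v(a_{L+1})=\frac L8\Bigl(\frac L2+2\Bigr)v_n,\qquad
v(a_L)=\mu_c+\Bigl(\frac L8\Bigl(\frac L2+1\Bigr)+\lambda_c\Bigr)v_n .
\]
In particular $a_L$ and $a_{L+1}$ are nonzero. Since $L$ is even, $a_{L+1}\equiv\eta a_L\pmod{2\Lambda}$ by \eqref{eq:parity}. Lemma~\ref{lem:two} with $a=a_L$, $b=a_{L+1}$, $\rho_1=32/L$, $\rho_2=64/L$, $\mu=\mu_c\ge1$ shows that $a_L$ or $a_{L+1}$ has a zero with $0<v(w)\le64/L$. This is Theorem~\ref{thm:B}. Since $64/2^M\to0$, Theorem~\ref{thm:A} follows.
\end{proof}

The involution $\iota$ is used twice: through $c_2\in2\Lambda$ it makes the observed intercept of $a_L$ positive, and through $a_{L+1}\equiv\eta a_L$ it makes such an intercept, next to the intercept $0$ of $a_{L+1}$, impossible without a zero.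

\begin{thebibliography}{9}
\bibitem{BP} John Bergdall and Robert Pollack, \emph{Arithmetic properties of Fredholm series for $p$-adic modular forms}, arXiv:1506.05307 (2015).
\bibitem{Bu} Buzzard, \emph{Eigenvarieties}.
\bibitem{BK} Buzzard and Kilford, \emph{The 2-adic eigencurve at the boundary of weight space}, Compositio Math. 141 (2005).
\bibitem{De} Deligne, S\'em. Bourbaki 355.
\bibitem{Ka} Kassaei, \emph{A gluing lemma and overconvergent modular forms}.
\end{thebibliography}

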